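\title{Jordan periodic data and $C^1$ conjugacy of Anosov diffeomorphisms of $\mathbb{T}^4$}

\begin{abstract}
Let $L$ be an Anosov automorphism of $\mathbb{T}^4$ with eigenvalues $\lambda^{\pm1}$ and a Jordan block. A $C^2$ Anosov diffeomorphism with the same periodic data as $L$ carries a finer invariant, its Jordan periodic data: the cohomology classes, up to scale, of the off-diagonal entries of the derivative cocycle on the unstable and stable bundles. We prove that for two such diffeomorphisms $f,g$, with conjugacies $h_f,h_g$ to $L$, the conjugacy $h_f\circ h_g^{-1}$ is $C^1$ if and only if their Jordan periodic data coincide, and that its derivative is then Lipschitz. The main step is a normal form: every such diffeomorphism is $C^1$ conjugate to a skew product $(x,y)\mapsto(A_1x+Cy+\varphi(y),A_2y)$ over a hyperbolic automorphism of $\mathbb{T}^2$. For skew products the Jordan data are explicit and the relevant cohomological equation can be solved by hand.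
\end{abstract}

\section{Introduction}

\subsection{Periodic data}
Let $M$ be a closed Riemannian manifold. A diffeomorphism $F\colon M\to M$ is \emph{Anosov} if $TM$ splits continuously as $E^u\oplus E^s$ into $DF$-invariant bundles and there are $K\ge1$, $\nu<1$ with $\|DF^{-n}|_{E^u}\|\le K\nu^n$ and $\|DF^{n}|_{E^s}\|\le K\nu^n$ for all $n\ge0$. A matrix $L\in\operatorname{SL}(n,\mathbb{Z})$ with no eigenvalue of modulus $1$ induces an Anosov diffeomorphism of $\mathbb{T}^n$, called an \emph{Anosov automorphism}. By the theorem of Franks and Manning, an Anosov diffeomorphism $F$ of $\mathbb{T}^n$ homotopic to $L$ is conjugate to $L$: there is a H\"older homeomorphism $h$ with $h^{-1}Fh=L$. A map is $C^{k+}$ if it is $C^k$ and its $k$-th derivative is H\"older continuous.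

Let $H$ be a conjugacy between two diffeomorphisms, $H^{-1}fH=g$. If $H$ is a $C^1$ diffeomorphism and $x$ is a periodic point of $f$ of period $n$, then differentiating $H^{-1}f^nH=g^n$ at $H^{-1}(x)$ shows that $D_xf^n$ and $D_{H^{-1}(x)}g^n$ are conjugate linear maps. When this holds for every periodic point $x$ of $f$, we say that $f$ and $g$ have the \emph{same periodic data with respect to $H$}. It is the first obstruction to smoothness of $H$.

When the derivatives at periodic points have Jordan blocks, periodic data lose information. The matrices $\begin{bmatrix}\lambda&a\\0&\lambda\end{bmatrix}$ with $a\ne0$ are all conjugate, by diagonal matrices, so at a single periodic orbit the size of $a$ is invisible. A $C^1$ conjugacy, however, conjugates the derivatives at all orbits at once, by the continuous family of matrices $DH$, and such a family cannot rescale the off-diagonal entries at different orbits independently. The following invariant records what survives.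

\subsection{Jordan periodic data}
A continuous \emph{cocycle} over a map $\sigma\colon\Sigma\to\Sigma$ is a continuous map $\mathcal{A}\colon\Sigma\to\operatorname{GL}(2,\mathbb{R})$, iterated as $\mathcal{A}^n(x)=\mathcal{A}(\sigma^{n-1}x)\cdots\mathcal{A}(x)$. Two cocycles are \emph{continuously conjugate} (or cohomologous) if $\mathcal{A}'(x)=B(\sigma x)^{-1}\mathcal{A}(x)B(x)$ with $B\colon\Sigma\to\operatorname{GL}(2,\mathbb{R})$ continuous. For $\lambda>0$ let
\[
U_\lambda=\left\{\begin{bmatrix}\lambda&a\\0&\lambda\end{bmatrix}:a\in\mathbb{R}\right\},\qquad J(\beta)=\begin{bmatrix}1&\beta\\0&1\end{bmatrix}.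
\]
A cocycle is \emph{$U_\lambda$-framed} if it is continuously conjugate to a cocycle $\begin{bmatrix}\lambda&\alpha\\0&\lambda\end{bmatrix}$ with values in $U_\lambda$. Its \emph{Jordan periodic data} is the class $[\alpha]$ of all continuous $\beta\colon\Sigma\to\mathbb{R}$ such that
\[
\alpha=\kappa\beta+\psi\circ\sigma-\psi\qquad\text{for some constant }\kappa\ne0\text{ and some continuous }\psi\colon\Sigma\to\mathbb{R}.
\]
This is an equivalence relation, and a function of the form $\psi\circ\sigma-\psi$ with $\psi$ continuous is called a \emph{coboundary over $\sigma$}.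

Two computations explain the definition. First, conjugating $\begin{bmatrix}\lambda&\alpha\\0&\lambda\end{bmatrix}$ by $B(x)=\begin{bmatrix}\kappa_1&b(x)\\0&\kappa_2\end{bmatrix}$ with constants $\kappa_1,\kappa_2\neq0$ gives a cocycle in $U_\lambda$ with off-diagonal function
\begin{equation}\label{eq:change}
\alpha'=\frac{\kappa_2}{\kappa_1}\,\alpha+\frac{\lambda}{\kappa_1}\,(b-b\circ\sigma)\in[\alpha].
\end{equation}
Second, the $n$-th iterate of the cocycle is $\lambda^nJ\big(\lambda^{-1}\sum_{j<n}\alpha\circ\sigma^j\big)$. At a point of period $n$ it has a Jordan block exactly when the sum of $\alpha$ over the orbit is nonzero. Coboundaries have zero sum over periodic orbits, so $[\alpha]$ remembers the ratios of these sums for different orbits, which periodic data forget. It is known that two continuous cocycles over $\sigma$ with values in the same $U_\lambda$, all of whose periodic data have a Jordan block, are continuously cohomologous exactly when their off-diagonal functions lie in the same class, and that $[\alpha]$ does not depend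 on the framing when the cocycle has a Jordan block.

\subsection{The question and the answer}
From now on $L\in\operatorname{SL}(4,\mathbb{Z})$ defines an Anosov automorphism of $\mathbb{T}^4$ with a Jordan block and with eigenvalues $\lambda,\lambda^{-1}$, where $\lambda>1$. We take the problem from \cite{DeWitt}. Its statement rests on the following known results.

\begin{theorem}[known results]\label{thm:known}
Let $F$ be a $C^2$ Anosov diffeomorphism of $\mathbb{T}^4$ with the same periodic data as $L$.
\begin{itemize}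
\item[(a)] The bundles $E^u_F$ and $E^s_F$ are trivial, and the cocycles $DF|_{E^u_F}$ and $DF|_{E^s_F}$ over $F$, written in global frames, are $U_\lambda$-framed and $U_{\lambda^{-1}}$-framed, respectively. The resulting classes $[\alpha^F_u]$ and $[\alpha^F_s]$ are the unstable and stable Jordan periodic data, and the pair is the \emph{full Jordan periodic data} of $F$.
\item[(b)] If moreover $F$ is $C^{2+}$, homotopic to $L$, and has the same periodic data as $L$ with respect to a conjugacy $h$, then $h$ is $C^{1+}$ if and only if the full Jordan periodic data of $F$ and $L$ coincide.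
\end{itemize}
\end{theorem}

\begin{definition}\label{def:adm}
A pair $(F,h)$ is \emph{admissible} if $F$ is a $C^2$ Anosov diffeomorphism of $\mathbb{T}^4$ homotopic to $L$, $h$ is a homeomorphism with $h^{-1}Fh=L$, and $F$ has the same periodic data as $L$ with respect to $h$. We do not assume that $h$ is homotopic to the identity.
\end{definition}

\noindent\textbf{Question} (\cite{DeWitt})\textbf{.} \emph{Let $(f,h_f)$ and $(g,h_g)$ be admissible pairs with $f,g$ of class $C^{2+}$, and let $H=h_f\circ h_g^{-1}$, so that $H^{-1}fH=g$ and $f,g$ have the same periodic data with respect to $H$. Suppose that the full Jordan data of $f$ and $g$ coincide, that is, $[\alpha^f_u\circ H]=[\alpha^g_u]$ and $[\alpha^f_s\circ H]=[\alpha^g_s]$ as classes over $g$. Is $H$ necessarily a $C^1$ diffeomorphism?}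

\medskip
If the common Jordan data are those of $L$, then $h_f$ and $h_g$ are $C^{1+}$ by Theorem~\ref{thm:known}(b). The question concerns the other case, which occurs (Example~\ref{ex:model}): neither $h_f$ nor $h_g$ is $C^{1+}$, and one asks whether their defects cancel in $H$. The case $g=L$ suggests the answer yes. There are two reasons for doubt. The hypothesis provides, through \eqref{eq:change}, a continuous bundle map over $H$ that intertwines $Dg$ and $Df$, but nothing says that this map is the derivative of $H$. And each of the two classes contains a free constant $\kappa$, so the off-diagonal entries of $f$ might be a nontrivial multiple of those of $g$.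

The answer is yes, and $C^2$ regularity suffices. Let $W^u_g$, $W^s_g$ be the unstable and stable foliations of $g$, recalled in Section~\ref{sec:fol}. We say that a map is \emph{$C^1$ along $W^u_g$ with $D^u$ continuous} if its restriction to each leaf of $W^u_g$ is $C^1$ and its leafwise derivative $D^u$ is continuous on the total space of $E^u_g$.

\begin{theorem}\label{thm:main}
Let $(f,h_f)$ and $(g,h_g)$ be admissible pairs and $H=h_f\circ h_g^{-1}$.
\begin{itemize}
\item[(1)] If $[\alpha^f_u\circ H]=[\alpha^g_u]$ and $[\alpha^f_s\circ H]=[\alpha^g_s]$, then $H$ is a $C^1$ diffeomorphism.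
\item[(2)] $[\alpha^f_u\circ H]=[\alpha^g_u]$ if and only if $H$ is $C^1$ along $W^u_g$ with $D^uH$ continuous, and likewise for $s$. In particular, $H$ is $C^1$ if and only if the full Jordan data of $f$ and $g$ coincide.
\item[(3)] If $H$ is $C^1$, then $DH$ is Lipschitz; so $H$ is $C^{1+}$.
\end{itemize}
\end{theorem}

The proofs use part (a) of Theorem~\ref{thm:known}, and this is the only way in which the periodic data hypothesis enters. Part (b) is not used. Once $h$ is given, the homotopy class of $F$ plays no role.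

\section{Block form of $L$ and the structure theorems}\label{sec:block}

Since $\det L=1$, the eigenvalues $\lambda$ and $\lambda^{-1}$ have the same multiplicity, so the characteristic polynomial of $L$ is $p(X)^2$ with $p(X)=X^2-tX+1$, $t=\lambda+\lambda^{-1}>2$. The coefficients $-2t$ and $t^2+2$ of $p^2$ are integers, so $t$ is a rational number with integer square, hence an integer. A rational root of $p$ would be $\pm1$, so $p$ is irreducible over $\mathbb{Q}$ and $\lambda$ is irrational. The minimal polynomial of $L$ is therefore $p$ or $p^2$, and it is $p^2$ because $L$ is not diagonalizable. Thus both $\lambda$ and $\lambda^{-1}$ have one $2\times2$ Jordan block, and $V=\ker p(L)$, the span of the two eigenlines, is a rational plane. The group $\mathbb{Z}^4/(V\cap\mathbb{Z}^4)$ is torsion free, so a basis of $V\cap\mathbb{Z}^4$ extends to a basis of $\mathbb{Z}^4$. Conjugating $L$, the diffeomorphisms and the conjugacies by one automorphism of $\mathbb{T}^4$, we assume from now on that $V=\mathbb{R}^2\times0$, which we identify with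 $\mathbb{R}^2$, and that
\[
L(x,y)=(A_1x+Cy,\;A_2y),\qquad x,y\in\mathbb{T}^2,
\]
where $A_1,A_2,C$ are integer matrices and $A_1,A_2$ have characteristic polynomial $p$. Let $\pi(x,y)=y$.

Let $\ell^u_1,\ell^s_1\in V$ be eigenvectors of $A_1$ and $\bar\ell^u,\bar\ell^s\in\mathbb{R}^2$ eigenvectors of $A_2$, for the eigenvalues $\lambda$ and $\lambda^{-1}$. The generalized eigenspace $E^u_L$ meets $V$ in $\mathbb{R}\ell^u_1$, so it projects onto the line $\mathbb{R}\bar\ell^u$, and we choose $\ell^u_2\in E^u_L$ with $\pi_*\ell_2^u=\bar\ell^u$. In the same way we choose $\ell^s_2\in E^s_L$ with $\pi_*\ell^s_2=\bar\ell^s$. Then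
\begin{equation}\label{eq:jordanL}
L\ell^u_2=\lambda\ell^u_2+c_u\ell^u_1,\qquad L\ell^s_2=\lambda^{-1}\ell^s_2+c_s\ell^s_1,\qquad c_u\neq0,\quad c_s\ne0,
\end{equation}
and the Jordan data of $L$ are the classes of the constants $c_u$ and $c_s$. For a $V$-valued function $\varphi$ we write $\varphi=\varphi_u\ell^u_1+\varphi_s\ell^s_1$, and $\partial_u,\partial_s$ denote the derivatives on the base $\mathbb{T}^2$ in the directions $\bar\ell^u,\bar\ell^s$. Writing $\ell_2^u=(\xi,\bar\ell^u)$, the first relation in \eqref{eq:jordanL} reads $A_1\xi+C\bar\ell^u=\lambda\xi+c_u\ell_1^u$. Its $\ell^u_1$-component, and the same computation for $s$, give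
\begin{equation}\label{eq:cu}
(C\bar\ell^u)_u=c_u,\qquad(C\bar\ell^s)_s=c_s.
\end{equation}
We shall use two arithmetic facts. Call $\ell\in\mathbb{R}^2$ \emph{irrational} if $\langle m,\ell\rangle\ne0$ for all $m\in\mathbb{Z}^2\setminus0$. The vectors $\ell^u_1,\ell^s_1,\bar\ell^u,\bar\ell^s$ are irrational, since otherwise the eigenline would contain an integer vector and the eigenvalue would be rational. Also $E^u_L\cap\mathbb{Z}^4=0$: if $m$ lies in this set, then $L^{-n}m\to0$ in $\mathbb{Z}^4$, so $m=0$. Likewise $E^s_L\cap\mathbb{Z}^4=0$.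

For $\varphi,\eta\colon\mathbb{T}^2\to V$ define the \emph{skew product} and the \emph{shear}
\[
F_\varphi(x,y)=(A_1x+Cy+\varphi(y),\,A_2y),\qquad S_\eta(x,y)=(x-\eta(y),\,y).
\]
Shears satisfy $S_\eta S_{\eta'}^{-1}=S_{\eta-\eta'}$ and $\pi S_\eta=\pi$. Since $S_\eta LS_\eta^{-1}(x,y)=(A_1x+Cy+A_1\eta(y)-\eta(A_2y),A_2y)$,
\begin{equation}\label{eq:shear}
S_\eta LS_\eta^{-1}=F_\varphi\qquad\text{with}\qquad\varphi=A_1\eta-\eta\circ A_2 .
\end{equation}

\begin{theorem}[normal form]\label{thm:normal}
Let $(F,h)$ be an admissible pair. There are a $C^1$ diffeomorphism $k$ of $\mathbb{T}^4$, a $C^1$ map $\varphi\colon\mathbb{T}^2\to\mathbb{R}^2$ and a continuous map $\eta\colon\mathbb{T}^2\to\mathbb{R}^2$ with $A_1\eta-\eta\circ A_2=\varphi$ such that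
\[
k^{-1}Fk=F_\varphi,\qquad h=k\circ S_\eta .
\]
Moreover $c_u+\partial_u\varphi_u\circ\pi\in[\alpha^F_u\circ h]$ and $c_s+\partial_s\varphi_s\circ\pi\in[\alpha^F_s\circ h]$, as classes over $L$.
\end{theorem}

\begin{theorem}[realization and classification of skew products]\label{thm:skew}
Let $\varphi\in C^{2+}(\mathbb{T}^2,\mathbb{R}^2)$ satisfy $|\partial_u\varphi_u|<|c_u|$ and $|\partial_s\varphi_s|<|c_s|$. Then $(F_\varphi,h_\varphi)$ is an admissible pair, where $h_\varphi=S_\eta$ and $\eta$ is the unique continuous solution of $A_1\eta-\eta\circ A_2=\varphi$. For two such maps $\varphi,\varphi'$, the conjugacy $h_\varphi h_{\varphi'}^{-1}$ is $C^1$ if and only if $\partial_u(\varphi_u-\varphi'_u)$ and $\partial_s(\varphi_s-\varphi'_s)$ have zero sum over every periodic orbit of $A_2$.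
\end{theorem}

Theorem~\ref{thm:normal} confines the irregularity of $h$ to a shear and thereby reduces Theorem~\ref{thm:main}(1) to the regularity of one function on $\mathbb{T}^2$. Section~\ref{sec:skew} treats skew products, where that function can be written down, and proves Theorem~\ref{thm:skew}. Sections~\ref{sec:fol} and~\ref{sec:normal} prove Theorem~\ref{thm:normal}, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}.

\section{Skew products}\label{sec:skew}

\subsection{Conjugacy and Jordan data}\label{sub:real}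
Let $\Delta\colon\mathbb{T}^2\to V$ be continuous. In components, the equation $A_1\delta-\delta\circ A_2=\Delta$ reads $\lambda\delta_u-\delta_u\circ A_2=\Delta_u$ and $\lambda^{-1}\delta_s-\delta_s\circ A_2=\Delta_s$, or
\[
\delta_u=\lambda^{-1}\Delta_u+\lambda^{-1}\delta_u\circ A_2,\qquad\delta_s=-\Delta_s\circ A_2^{-1}+\lambda^{-1}\delta_s\circ A_2^{-1}.
\]
Both are fixed point equations for $\lambda^{-1}$-contractions of $C^0(\mathbb{T}^2)$. So there is a unique continuous solution, given by the uniformly convergent series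
\begin{equation}\label{eq:series}
\delta_u=\sum_{j\ge0}\lambda^{-j-1}\Delta_u\circ A_2^{\,j},\qquad\delta_s=-\sum_{j\ge0}\lambda^{-j}\Delta_s\circ A_2^{-j-1}.
\end{equation}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:skew}]
The map $F_\varphi$ is a $C^{2+}$ diffeomorphism, with inverse $(x,y)\mapsto\big(A_1^{-1}(x-Cy'-\varphi(y')),y'\big)$, $y'=A_2^{-1}y$. It is homotopic to $L$ through $F_{t\varphi}$, and $S_\eta^{-1}F_\varphi S_\eta=L$ by \eqref{eq:shear}.

We have $DF_\varphi(v,w)=(A_1v+Cw+D\varphi\,w,\,A_2w)$, so $\hat e_1=(\ell^u_1,0)$ satisfies $DF_\varphi\hat e_1=\lambda\hat e_1$. We look for a second unstable vector of the form $\hat e_2=(\xi\ell^s_1,\bar\ell^u)$ with $\xi$ a continuous function of $y$. By \eqref{eq:cu},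
\[
DF_\varphi\hat e_2=\Big(\big[c_u+\partial_u\varphi_u\big]\ell^u_1+\big[\lambda^{-1}\xi+(C\bar\ell^u+\partial_u\varphi)_s\big]\ell^s_1,\ \lambda\bar\ell^u\Big).
\]
The equation $\lambda\,\xi\circ A_2=\lambda^{-1}\xi+(C\bar\ell^u+\partial_u\varphi)_s$, composed with $A_2^{-1}$ and divided by $\lambda$, is the fixed point equation of a $\lambda^{-2}$-contraction. With its solution $\xi$,
\[
DF_\varphi\hat e_2=\lambda\,\hat e_2\circ F_\varphi+\alpha_u\,\hat e_1,\qquad\alpha_u=c_u+\partial_u\varphi_u\circ\pi .
\]
On the stable side put $\hat e_1'=(\ell^s_1,0)$ and $\hat e_2'=(\xi'\ell^u_1,\bar\ell^s)$, where $\xi'$ solves $\lambda^{-1}\xi'\circ A_2=\lambda\xi'+(C\bar\ell^s+\partial_s\varphi)_u$, that is, $\xi'=\lambda^{-2}\xi'\circ A_2-\lambda^{-1}(C\bar\ell^s+\partial_s\varphi)_u$, again a contraction. Then $DF_\varphi\hat e'_1=\lambda^{-1}\hat e_1'$ and $DF_\varphi\hat e'_2=\lambda^{-1}\hat e'_2\circ F_\varphi+\alpha_s\hat e'_1$ with $\alpha_s=c_s+\partial_s\varphi_s\circ\pi$. The four vectors $\hat e_1,\hat e_2,\hat e_1',\hat e_2'$ form a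 continuous frame, because $\hat e_1,\hat e'_1$ span $V$ and $\hat e_2,\hat e'_2$ project to a basis of $\mathbb{R}^2$. In this frame $DF_\varphi^n$ is block diagonal with blocks $\lambda^nJ(\beta_n)$ and $\lambda^{-n}J(\beta'_n)$, where $\beta_n=\lambda^{-1}\sum_{j<n}\alpha_u\circ F_\varphi^j$ and $\beta_n'=\lambda\sum_{j<n}\alpha_s\circ F_\varphi^j$ grow at most linearly in $n$. The inverse of the first block and the second block have norm at most $K(1+n)\lambda^{-n}$, so $F_\varphi$ is Anosov.

The bounds on $\partial_u\varphi_u$ and $\partial_s\varphi_s$ enter only now. They say that $\alpha_u$ and $\alpha_s$ have the signs of $c_u$ and $c_s$ everywhere, so $\beta_n\neq0\ne\beta'_n$ for $n\geq1$. At a point of period $n$ the map $DF^n_\varphi$ therefore has one $2\times2$ Jordan block for $\lambda^n$ and one for $\lambda^{-n}$. So has $L^n$, which is the case $\varphi=0$. Hence the pair is admissible.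
\end{proof}

\begin{example}\label{ex:model}
Let $A_1=A_2=A=\begin{bmatrix}2&1\\1&1\end{bmatrix}$ and $C=\mathrm{Id}$. With $\gamma=(\sqrt5-1)/2$ we have $\gamma^2=1-\gamma$, so $A(1,\gamma)=\lambda(1,\gamma)$ with $\lambda=2+\gamma$. Take $\ell^u_1=\bar\ell^u=(1,\gamma)$ and $\ell^s_1=\bar\ell^s$; then $c_u=c_s=1$ by \eqref{eq:cu}. For $0<|\varepsilon|<1$ let
\[
\varphi(y)=\frac{\varepsilon}{2\pi}\sin(2\pi y_1)\,\ell^u_1,\qquad\text{so that}\qquad\alpha_u=1+\varepsilon\cos(2\pi y_1),\quad\alpha_s=1 .
\]
Then $F_\varphi$ has the periodic data of $L$. (For $\varepsilon=-1$ it does not: $\alpha_u$ vanishes at the fixed point $(0,0)$, and the unstable Jordan block disappears there.) Its unstable Jordan data differ from those of $L$. Indeed $\alpha_u\circ h_\varphi=\alpha_u$, and a function in the class over $L$ of a constant has the same average over all periodic orbits of $L$. The average of $\alpha_u$ is $1+\varepsilon$ at the fixed point $(0,0)$, while it is $1-\varepsilon/3$ over the orbit of the rational, hence periodic, point $(0,(\frac12,0))$,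 which projects to the cycle $(\frac12,0)\mapsto(0,\frac12)\mapsto(\frac12,\frac12)\mapsto(\frac12,0)$ of $A$.

The failure of differentiability of $h_\varphi=S_\eta$ can be seen directly. Since $A^j(r\bar\ell^u)=\lambda^jr\bar\ell^u$, the series \eqref{eq:series} gives $\eta_u(0)=0$ and, for $0<r<1$,
\[
\frac{\eta_u(r\bar\ell^u)}{r}=\frac{\varepsilon}{\lambda}\sum_{j\ge0}\frac{\sin(2\pi\lambda^jr)}{2\pi\lambda^jr}=\frac{\varepsilon}{\lambda}\log_\lambda\frac1r+O(1).
\]
For the last equality, there are $\log_\lambda(1/r)+O(1)$ indices with $\lambda^jr\le1$; on these use $|\frac{\sin a}{a}-1|\le a^2/6$, on the others $|\frac{\sin a}{a}|\le1/a$, and both errors sum geometrically. Every scale $\lambda^{-j}$ above $r$ contributes the same amount $\lambda^{-1}\partial_u\varphi_u(0)$ to the difference quotient, which therefore diverges.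
\end{example}

The example shows where the difficulty sits. The weight $\lambda^{-j}$ in the series for $\delta_u$ is exactly canceled by the expansion $\lambda^{j}$ of $A_2^{\,j}$ along $\bar\ell^u$, so the formal derivative $\partial_u\delta_u$ is the undamped Birkhoff series $\lambda^{-1}\sum_j(\partial_u\Delta_u)\circ A_2^{\,j}$. If $\partial_u\Delta_u=\psi\circ A_2-\psi$, its partial sums $\lambda^{-1}(\psi\circ A_2^N-\psi)$ are bounded, but they need not converge uniformly. In the setting of the example take $\delta_u=\frac1{2\pi}\sin(2\pi y_1)$ and $\Delta_u=\lambda\delta_u-\delta_u\circ A$. The $N$-th partial sum is $\delta_u-\lambda^{-N}\delta_u\circ A^N$, whose derivative at $r\bar\ell^u$ is $\cos(2\pi r)-\cos(2\pi\lambda^Nr)$. The second term oscillates with amplitude $1$ for all $N$ and disappears only after integration in $r$. The general proof integrates in the same way, and equidistribution of irrational lines replaces the explicit primitive.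

\subsection{The cohomological equation}

\begin{lemma}[averaging]\label{lem:avg}
Let $\ell\in\mathbb{R}^2$ be irrational, let $\psi$ be continuous on $\mathbb{T}^2\times\mathbb{T}^2$, and let $\bar\psi(y)=\int_{\mathbb{T}^2}\psi(x,y)\,dx$. Then $\frac1S\int_0^S\psi(x+r\ell,y)\,dr\to\bar\psi(y)$ as $|S|\to\infty$, uniformly in $(x,y)$. In particular, for $\psi$ continuous on $\mathbb{T}^2$, $\frac1S\int_0^S\psi(y+r\ell)\,dr\to\int\psi$ uniformly in $y$, and every line $y+\mathbb{R}\ell$ is dense in $\mathbb{T}^2$.
\end{lemma}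

\begin{proof}
Both sides are linear in $\psi$ and bounded by $\|\psi\|_\infty$, and trigonometric polynomials are dense in $C^0$. So it suffices to take $\psi=e^{2\pi i(\langle m_1,x\rangle+\langle m_2,y\rangle)}$. If $m_1=0$, both sides equal $\psi$. If $m_1\ne0$, then $\bar\psi=0$ and the left side has modulus at most $1/(\pi|S|\,|\langle m_1,\ell\rangle|)$. The second statement is the case of functions of the first variable alone. For density, apply it to a nonnegative nonzero function supported in a given open set.
\end{proof}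

\begin{lemma}\label{lem:coh}
Let $\Delta\colon\mathbb{T}^2\to V$ be $C^1$ and let $\delta$ be the continuous solution of $A_1\delta-\delta\circ A_2=\Delta$.
\begin{itemize}
\item[(a)] The derivatives $\partial_s\delta_u$ and $\partial_u\delta_s$ exist and are continuous.
\item[(b)] $\partial_u\delta_u$ exists and is continuous if and only if $\partial_u\Delta_u$ is a coboundary over $A_2$, and $\partial_s\delta_s$ exists and is continuous if and only if $\partial_s\Delta_s$ is a coboundary over $A_2$.
\item[(c)] $\delta$ is $C^1$ if and only if $\partial_u\Delta_u$ and $\partial_s\Delta_s$ are coboundaries over $A_2$.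
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $\partial_s$-derivatives of the terms of the first series in \eqref{eq:series} are $\lambda^{-2j-1}(\partial_s\Delta_u)\circ A_2^{\,j}$, and the $\partial_u$-derivatives of the terms of the second are $-\lambda^{-2j-1}(\partial_u\Delta_s)\circ A_2^{-j-1}$. Both families are uniformly summable, so the series can be differentiated term by term along lines in the corresponding direction, and the derivatives are continuous.

(b) If $\partial_u\delta_u$ exists and is continuous, then differentiating $\lambda\delta_u-\delta_u\circ A_2=\Delta_u$ gives $\partial_u\Delta_u=\psi\circ A_2-\psi$ with $\psi=-\lambda\,\partial_u\delta_u$. Conversely, let $\partial_u\Delta_u=\psi\circ A_2-\psi$ with $\psi$ continuous, and let $\Sigma_N=\sum_{j<N}\lambda^{-j-1}\Delta_u\circ A_2^{\,j}$. Then $\partial_u\Sigma_N=\lambda^{-1}\sum_{j<N}(\partial_u\Delta_u)\circ A_2^{\,j}=\lambda^{-1}(\psi\circ A_2^N-\psi)$. Integrating along $\bar\ell^u$ and substituting $q\mapsto\lambda^{-N}q$ in the first term, we get for $r\neq0$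
\[
\Sigma_N(y+r\bar\ell^u)-\Sigma_N(y)=\lambda^{-1}\Big[\,r\cdot\frac{1}{\lambda^Nr}\int_0^{\lambda^Nr}\psi(A_2^Ny+q\bar\ell^u)\,dq-\int_0^r\psi(y+q\bar\ell^u)\,dq\Big].
\]
By Lemma~\ref{lem:avg}, whose uniformity is needed because the base point $A_2^Ny$ moves, the first term in the bracket tends to $r\int\psi$. Hence $\delta_u(y+r\bar\ell^u)-\delta_u(y)=\lambda^{-1}\int_0^r\big(\int\psi-\psi(y+q\bar\ell^u)\big)dq$, and $\partial_u\delta_u=\lambda^{-1}(\int\psi-\psi)$ is continuous.

If $\partial_s\delta_s$ exists and is continuous, then differentiating $\lambda^{-1}\delta_s-\delta_s\circ A_2=\Delta_s$ gives $\partial_s\Delta_s=\psi\circ A_2-\psi$ with $\psi=-\lambda^{-1}\partial_s\delta_s$. Conversely, let $\partial_s\Delta_s=\psi\circ A_2-\psi$. Since $A_2^{-j-1}\bar\ell^s=\lambda^{j+1}\bar\ell^s$, the $\partial_s$-derivative of the $N$-th partial sum of the series for $\delta_s$ is $-\lambda\sum_{j=1}^N(\partial_s\Delta_s)\circ A_2^{-j}=-\lambda(\psi-\psi\circ A_2^{-N})$. The integral of $\psi\circ A_2^{-N}$ over the segment from $y$ to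 $y+r\bar\ell^s$ is $\lambda^{-N}\int_0^{\lambda^Nr}\psi(A_2^{-N}y+q\bar\ell^s)\,dq\to r\int\psi$. Hence $\partial_s\delta_s=-\lambda(\psi-\int\psi)$, which is continuous.

(c) A function on $\mathbb{T}^2$ is $C^1$ if and only if its derivatives in the two independent directions $\bar\ell^u,\bar\ell^s$ exist and are continuous. Combine (a) and (b).
\end{proof}

The lemma asks only that $\Delta$ be $C^1$ and $\psi$ continuous. This matters, because the map $\varphi$ of Theorem~\ref{thm:normal} is only known to be $C^1$. The next lemma removes the free constant from the Jordan classes.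

\begin{lemma}\label{lem:const}
Let $\varphi,\varphi'\colon\mathbb{T}^2\to V$ be $C^1$. Then $[c_u+\partial_u\varphi_u\circ\pi]=[c_u+\partial_u\varphi'_u\circ\pi]$ over $L$ if and only if $\partial_u(\varphi_u-\varphi'_u)$ is a coboundary over $A_2$. The same holds with $s$ in place of $u$.
\end{lemma}

\begin{proof}
Suppose $c_u+\partial_u\varphi_u\circ\pi=\kappa(c_u+\partial_u\varphi'_u\circ\pi)+\psi\circ L-\psi$. Integrate against Lebesgue measure on $\mathbb{T}^4$. It is $L$-invariant, and a directional derivative of a $C^1$ function on a torus has mean zero, so $c_u=\kappa c_u$. Since $c_u\ne0$, $\kappa=1$. Now average over the fibers of $\pi$. The map $x\mapsto A_1x+Cy$ preserves Lebesgue measure on $\mathbb{T}^2$, so $\int\psi(A_1x+Cy,A_2y)\,dx=\bar\psi(A_2y)$ and $\partial_u(\varphi_u-\varphi'_u)=\bar\psi\circ A_2-\bar\psi$. Conversely, if $\partial_u(\varphi_u-\varphi'_u)=\psi_0\circ A_2-\psi_0$, take $\kappa=1$ and $\psi=\psi_0\circ\pi$. The proof for $s$ is the same with $c_s\neq0$.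
\end{proof}

The Jordan block of $L$ is what fixes the scale. With $0$ in place of $c_u$ the lemma fails: in the notation of Example~\ref{ex:model}, $2\partial_u\varphi_u\circ\pi$ and $\partial_u\varphi_u\circ\pi$ lie in one class, while $\partial_u(2\varphi_u-\varphi_u)$ is nonzero at the fixed point $0$ and so is not a coboundary.

\begin{proof}[Proof of the second assertion of Theorem~\ref{thm:skew}]
Let $\Delta=\varphi-\varphi'$ and $\delta=\eta-\eta'$. Then $A_1\delta-\delta\circ A_2=\Delta$ and $h_\varphi h_{\varphi'}^{-1}=S_\delta$. The shear $S_\delta$ is $C^1$ if and only if $\delta$ is, since $-\delta$ is a continuous lift of the first component of $y\mapsto S_\delta(0,y)$. By Lemma~\ref{lem:coh}(c) this holds if and only if $\partial_u\Delta_u$ and $\partial_s\Delta_s$ are coboundaries over $A_2$. Coboundaries have zero periodic sums. For the converse we use Liv\v{s}ic's theorem: over a transitive Anosov diffeomorphism, a H\"older function with zero sum over every periodic orbit is the coboundary of a H\"older function. It applies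 because the hyperbolic automorphism $A_2$ is transitive and $\partial_u\Delta_u,\partial_s\Delta_s$ are H\"older.
\end{proof}

\section{The invariant foliations and their linearization}\label{sec:fol}

In this section and the next, $(F,h)$ is a fixed admissible pair. We write $M$ for the torus $\mathbb{T}^4$ on which $F$ acts, identify $TM$ with $M\times\mathbb{R}^4$, and use the flat metric $d$. The letter $K$ denotes constants that depend only on $F$, $h$ and the frames below, and may change from line to line.

\subsection{Frames, growth and leaves}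
By Theorem~\ref{thm:known}(a) there are continuous frames $e_1^u,e_2^u$ of $E^u$ and $e_1^s,e_2^s$ of $E^s$ with
\begin{equation}\label{eq:frame}
\begin{aligned}
DF\,e^u_1&=\lambda\,e^u_1\circ F,&DF\,e^u_2&=\lambda\,e^u_2\circ F+\alpha_u\,e^u_1\circ F,\\
DF\,e^s_1&=\lambda^{-1}e^s_1\circ F,&DF\,e^s_2&=\lambda^{-1}e^s_2\circ F+\alpha_s\,e^s_1\circ F.
\end{aligned}
\end{equation}
The letter $e$ always refers to frames of $F$ and the letter $\ell$ to constant vectors of $L$. The replacement of $(e_1^u,e_2^u)$ by $(\kappa_1e^u_1,\kappa_2e^u_2+be^u_1)$ preserves \eqref{eq:frame} and changes $\alpha_u$ within its class, by \eqref{eq:change}; the same holds for $E^s$. For $n\in\mathbb{Z}$ the matrix of $DF^n|_{E^u}$ in the frames is $\lambda^nJ(\beta_n)$ with $|\beta_n|\le K|n|$, and that of $DF^n|_{E^s}$ has the same form with $\lambda^{-n}$. Hence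
\begin{equation}\label{eq:growth}
\|DF^n|_{E^u}\|\le K(1+|n|)\lambda^{n},\qquad\|DF^n|_{E^s}\|\le K(1+|n|)\lambda^{-n}\qquad(n\in\mathbb{Z}).
\end{equation}

\emph{Symmetry.} We carry out every construction for $E^u$ and then drop the index $u$ from $e_i^u$ and $\alpha_u$. The statements for $E^s$ follow by applying them to $F^{-1}$ and $L^{-1}$, with the same $h$, $V$ and $\pi$ and with $A_i^{-1}$ in place of $A_i$. Indeed, solving the second line of \eqref{eq:frame} gives $DF^{-1}e_1^s=\lambda\,e_1^s\circ F^{-1}$ and $DF^{-1}e^s_2=\lambda\,e_2^s\circ F^{-1}-\lambda^2(\alpha_s\,e_1^s)\circ F^{-1}$, and \eqref{eq:jordanL} gives $L^{-1}\ell^s_2=\lambda\ell^s_2-\lambda^2c_s\ell^s_1$ with $\lambda^2c_s\ne0$.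

We recall the unstable manifold theorem for a $C^2$ Anosov diffeomorphism of $M$.
\begin{itemize}
\item[(U1)] The sets $W^u(x)=\{w:d(F^{-n}w,F^{-n}x)\to0\text{ as }n\to\infty\}$ partition $M$ into connected, injectively immersed $C^1$ submanifolds (\emph{leaves}) tangent to $E^u$. We write $d_u$ for the distance along a leaf; it defines the \emph{leaf topology}.
\item[(U2)] There is $r_1>0$ such that a neighborhood of $x$ in $W^u(x)$ is the graph, over the disc of radius $r_1$ in $E^u_x$, of a $C^1$ map $\gamma_x$ to $(E^u_x)^\perp$ with $\gamma_x(0)=0$ and $\|D\gamma_x\|\le1$. These discs depend continuously on $x$ in the $C^1$ topology.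
\item[(U3)] For every $\varepsilon>0$ there is $\varepsilon_0>0$ such that $d(F^{-n}w,F^{-n}x)\le\varepsilon_0$ for all $n\ge0$ implies $w\in W^u(x)$ and $d_u(x,w)<\varepsilon$.
\end{itemize}
For $L$ the leaves are the sets $z+E^u_L$. By \eqref{eq:growth}, $d_u(F^{-n}x,F^{-n}w)\le K(1+n)\lambda^{-n}d_u(x,w)$.

\begin{lemma}\label{lem:leaf}
For each $z$, the map $v\mapsto h(z+v)$ is a homeomorphism of $E^u_L$ onto $W^u(h(z))$ with its leaf topology. For every $\varepsilon>0$ there is $\varepsilon'>0$ such that $d_u(h(z),h(z+v))<\varepsilon$ whenever $v\in E^u_L$ and $|v|<\varepsilon'$.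
\end{lemma}

\begin{proof}
The description of leaves in (U1) is preserved by the uniformly continuous maps $h$ and $h^{-1}$, so $h(z+E^u_L)=W^u(h(z))$. The map is injective because $E^u_L\cap\mathbb{Z}^4=0$. Since $|L^{-n}v|\le K|v|$ on $E^u_L$ and $h$ is uniformly continuous, $d(F^{-n}h(z+v),F^{-n}h(z))=d\big(h(L^{-n}z+L^{-n}v),h(L^{-n}z)\big)\le\varepsilon_0$ for all $n\geq0$ when $|v|$ is small. Now (U3) gives the uniform estimate, and with it continuity. For the inverse exchange the roles: if $d_u(x,w)$ is small, then $d(F^{-n}x,F^{-n}w)\le Kd_u(x,w)$ is small for all $n\ge0$, and (U3) for $L$ shows that $h^{-1}w=h^{-1}x+v$ with $v\in E^u_L$ small.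
\end{proof}

Thus leaves are homeomorphic to planes, and each lifts to $\mathbb{R}^4$. For $w\in W^u(x)$ we write $w-x\in\mathbb{R}^4$ for the difference of the lifts of $w$ and $x$ in one lifted leaf. It does not depend on the lifted leaf, and $|w-x|\le d_u(x,w)$.

\subsection{The splitting is $C^1$}
To pass from regularity along leaves to regularity on $M$ we need coordinates adapted to both foliations. They are available because \eqref{eq:frame} pins all expansion rates at $\lambda$ and all contraction rates at $\lambda^{-1}$.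

\begin{proposition}\label{prop:C1}
The bundles $E^u$ and $E^s$ are $C^1$.
\end{proposition}

\begin{proof}
In the frame $(e^u_1,\varepsilon e^u_2,e^s_1,\varepsilon e^s_2)$ the matrix of $DF$ is $\operatorname{diag}(\lambda,\lambda,\lambda^{-1},\lambda^{-1})$ plus the two entries $\varepsilon\alpha_u$, $\varepsilon\alpha_s$. Given $\varepsilon'>0$, take $\varepsilon$ small and approximate this frame uniformly by a $C^\infty$ frame, so that in the new frame $DF$ has the block matrix $\begin{bmatrix}a&b\\c&d\end{bmatrix}$ with $\|a-\lambda\,\mathrm{Id}\|$, $\|d-\lambda^{-1}\mathrm{Id}\|$, $\|b\|$, $\|c\|$ at most $\varepsilon'$. The blocks are $C^1$ functions on $M$ because $F$ is $C^2$. In this proof tangent vectors are measured in the metric that makes the smooth frame orthonormal. Let $\mathbb{D}$ be the closed unit ball of $2\times2$ matrices in the operator norm. The map $DF_x$ sends the graph $\{(\xi,Z\xi)\}$ of $Z\in\mathbb{D}$ to the graph of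
\[
\Gamma(x,Z)=(c+dZ)(a+bZ)^{-1},
\]
which is $C^1$ on a neighborhood of $M\times\mathbb{D}$, with
\[
D_Z\Gamma(x,Z)Z'=dZ'(a+bZ)^{-1}-(c+dZ)(a+bZ)^{-1}bZ'(a+bZ)^{-1}.
\]
As $\varepsilon'\to0$, the suprema of $\|\Gamma\|$ and $\|D_Z\Gamma\|$ on $M\times\mathbb{D}$ tend to $\lambda^{-2}$, and $\sup\|DF^{-1}\|$ tends to $\lambda$. Fix the smooth frame so that $\Gamma(M\times\mathbb{D})\subset\mathbb{D}$, $\sup\|D_Z\Gamma\|<1$, $\theta:=\sup\|D_Z\Gamma\|\cdot\sup\|DF^{-1}\|<1$, and $E^u$ is the graph of a continuous $\sigma_*\colon M\to\mathbb{D}$.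

For continuous $\sigma\colon M\to\mathbb{D}$ let $\Gamma_*\sigma(x)=\Gamma(F^{-1}x,\sigma(F^{-1}x))$. By the mean value inequality on the convex set $\mathbb{D}$, $\Gamma_*$ is a contraction. Its fixed point is $\sigma_*$, since $E^u$ is invariant. So the $C^1$ maps $\sigma_n=\Gamma_*^n0$ converge uniformly to $\sigma_*$, and it remains to show that their derivatives converge uniformly. The chain rule gives $D(\Gamma_*\sigma)=\mathcal{T}(\sigma,D\sigma)$, where for a continuous matrix-valued $1$-form $\Xi$
\[
\mathcal{T}(\sigma,\Xi)_x=\big[D_x\Gamma(x',\sigma(x'))+D_Z\Gamma(x',\sigma(x'))\,\Xi_{x'}\big]\circ DF^{-1}_x,\qquad x'=F^{-1}x .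
\]
For every continuous $\sigma$, $\mathcal{T}(\sigma,\cdot)$ is a $\theta$-contraction of the Banach space of such forms. Let $\Xi_*$ be the fixed point of $\mathcal{T}(\sigma_*,\cdot)$. Then
\[
\|D\sigma_{n+1}-\Xi_*\|\le\theta\|D\sigma_n-\Xi_*\|+\|\mathcal{T}(\sigma_n,\Xi_*)-\mathcal{T}(\sigma_*,\Xi_*)\|,
\]
and the last term tends to $0$ because $D\Gamma$ is uniformly continuous on $M\times\mathbb{D}$. The sequence $\|D\sigma_n-\Xi_*\|$ is therefore bounded, and its upper limit is at most $\theta$ times itself, hence $0$. So $\sigma_*$ is $C^1$. By symmetry $E^s$ is $C^1$.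
\end{proof}

Let $\operatorname{pr}_x\colon\mathbb{R}^4\to E^u_x$ be the orthogonal projection. It is a $C^1$, hence Lipschitz, function of $x$.

\begin{lemma}[product charts]\label{lem:charts}
There are finitely many open sets $O\subset M$ with $C^1$ diffeomorphisms $Q=(q_u,q_s)\colon O\to D_1\times D_2$ onto products of round discs, with $DQ$ and $DQ^{-1}$ bounded, and a number $\varepsilon_1>0$ such that every ball of radius $\varepsilon_1$ lies in some $O$, $\ker Dq_u=E^u$, $\ker Dq_s=E^s$, and the level sets of $q_u$ and of $q_s$ (\emph{plaques}) are open subsets of leaves of $W^u$ and of $W^s$. Consequently: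
\begin{itemize}
\item[(P1)] A subset of $O$ that lies in one leaf and is connected in the leaf topology lies in one plaque. A $C^1$ curve in $M$ tangent to $E^u$ is a $C^1$ curve in one leaf of $W^u$.
\item[(P2)] A map from $M$ to a manifold that is continuous, $C^1$ along $W^u$ with $D^u$ continuous, and $C^1$ along $W^s$ with $D^s$ continuous, is $C^1$.
\item[(P3)] A map $G\colon M\to\mathbb{R}^N$ with $|G(x)-G(w)|\le Kd_u(x,w)$ on leaves of $W^u$ and $|G(x)-G(w)|\le Kd_s(x,w)$ on leaves of $W^s$ is Lipschitz.
\end{itemize}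
\end{lemma}

\begin{proof}
Near a point $x_0$ use linear coordinates $(X,Y)\in E^u_{x_0}\times E^s_{x_0}$ centered at $x_0$. There $E^u$ is the graph of a $C^1$ map $\Omega(X,Y)\in\operatorname{Hom}(\mathbb{R}^2,\mathbb{R}^2)$ with $\Omega(0,0)=0$. By (U2) there is $r>0$ such that for $|Y_0|<r$ the leaf through $(0,Y_0)$ contains the graph of a $C^1$ function $Y=\upsilon(X;Y_0)$, $|X|<r$, and $D_X\upsilon=\Omega(X,\upsilon)$. The curve $v(t)=\upsilon(tX;Y_0)$ solves $\dot v=\Omega(tX,v)X$, $v(0)=Y_0$. The right side is $C^1$ in $(t,v,X)$, so the time-one value $\upsilon(X;Y_0)$ is $C^1$ in $(X,Y_0)$. The map $(X,Y_0)\mapsto(X,\upsilon(X;Y_0))$ has derivative $\mathrm{Id}$ at the origin. Let $q_u$ be the $Y_0$-component of its local inverse; it is a $C^1$ submersion, its level sets are pieces of these graphs, and $\ker Dq_u=E^u$. Define $q_s$ in the same way from $W^s$. Then $\ker DQ=E^u\cap E^s=0$, so $Q$ is a local diffeomorphism, and we restrict it to the preimage of a small product of discs. Compactness of $M$ gives the finite cover and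 the Lebesgue number $\varepsilon_1$.

(P1) The intersection of a leaf with $O$ is a disjoint union of plaques, each open in the leaf; this gives the first claim. Along a curve tangent to $E^u$ the function $q_u$ is locally constant, so the curve lies locally in a plaque, which is an embedded $C^1$ submanifold. (P2) In the chart $Q$ the partial derivatives of the map are its leafwise derivatives applied to the continuous coordinate fields, which are tangent to $E^u$ or $E^s$. (P3) If $d(x,w)<\varepsilon_1$, then $x,w$ and the geodesic between them lie in one $O$, so $|Q(x)-Q(w)|\le Kd(x,w)$. The point with coordinates $(q_u(x),q_s(w))$ is joined to $x$ inside a $W^u$-plaque and to $w$ inside a $W^s$-plaque by preimages of straight segments, of lengths at most $Kd(x,w)$.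
\end{proof}

\subsection{Linearizing the unstable leaves}
The field $e_1$ is only continuous, so it is not yet known to generate a flow. We construct on each leaf a $C^1$ chart in which $F$ acts linearly, and show that $e_1$ is constant in this chart. The second point rests on an algebraic fact: the factors $J(\beta_n)$ are unbounded, but they leave enough entries unchanged.

\begin{lemma}\label{lem:unip}
Let $N$, $N_n$ be $2\times2$ matrices with $N_n\to\mathrm{Id}$ and $N=J(\beta_n)N_nJ(\beta'_n)$ for some real numbers $\beta_n,\beta_n'$. Then $N=J(\beta)$ for some $\beta$.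
\end{lemma}

\begin{proof}
If $N_n=\begin{bmatrix}a_n&b_n\\c_n&d_n\end{bmatrix}$, then $N=\begin{bmatrix}a_n+\beta_nc_n&*\\c_n&d_n+\beta'_nc_n\end{bmatrix}$. So $c_n=N_{21}$ is independent of $n$ and tends to $0$, whence $c_n=0$ for all $n$. Then $N_{11}=a_n\to1$ and $N_{22}=d_n\to1$.
\end{proof}

Let $\omega$ be the continuous $1$-form on $E^u$ with $\omega(e_1)=0$, $\omega(e_2)=1$.

\begin{proposition}\label{prop:Psi}
There are $C^1$ diffeomorphisms $\Psi_x\colon W^u(x)\to E^u_x$, $x\in M$, with
\begin{equation}\label{eq:Psi}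
\Psi_x(x)=0,\qquad\Psi_{Fx}\circ F=DF_x\circ\Psi_x,\qquad\big\|D\Psi_x(w)-\operatorname{pr}_x|_{E^u_w}\big\|\le Kd_u(x,w),
\end{equation}
and such that $D\Psi_x(w)e_1(w)=e_1(x)$ and $\omega_x\circ D\Psi_x(w)=\omega_w$ for all $w\in W^u(x)$.
\end{proposition}

\begin{proof}
The map $\epsilon_z(w)=\operatorname{pr}_z(w-z)$ on $W^u(z)$ linearizes $F$ to first order at $z$. We correct it by pulling back to small scales, where the error is negligible, and pushing forward linearly. Put $x_n=F^{-n}x$, $w_n=F^{-n}w$ and $G^x_n(w)=DF^n_{x_n}\epsilon_{x_n}(w_n)$. Then $G^x_{n+1}(w)-G^x_n(w)=DF^n_{x_n}R_{x_n}(w_n)$, where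
\[
R_z(w)=DF_{F^{-1}z}\,\epsilon_{F^{-1}z}(F^{-1}w)-\epsilon_z(w),\qquad DR_z(w)v=\Lambda_{z,w}v\quad(v\in E^u_w),
\]
and $\Lambda_{z,w}=DF_{F^{-1}z}\operatorname{pr}_{F^{-1}z}DF^{-1}_w-\operatorname{pr}_z$ is a linear map of $\mathbb{R}^4$. The map $\Lambda_{z,z}$ vanishes on $E^u_z$. For $v\in E^u_w$ we have $v=\operatorname{pr}_wv$, so
\[
\Lambda_{z,w}v=\Lambda_{z,z}(\operatorname{pr}_w-\operatorname{pr}_z)v+(\Lambda_{z,w}-\Lambda_{z,z})v .
\]
Since $\operatorname{pr}$ and $DF^{-1}$ are Lipschitz ($F^{-1}$ is $C^2$), $\|DR_z(w)\|\le Kd_u(z,w)$. By \eqref{eq:growth},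
\[
\|D(G^x_{n+1}-G^x_n)(w)\|\le\|DF^n|_{E^u}\|\cdot Kd_u(x_n,w_n)\cdot\|DF^{-n}|_{E^u}\|\le K(1+n)^3\lambda^{-n}d_u(x,w).
\]
This is summable and $G^x_n(x)=0$, so $G^x_n$ converges in $C^1$ on bounded subsets of the leaf to a map $\Psi_x$. The estimate in \eqref{eq:Psi} follows from $DG^x_0=\operatorname{pr}_x$, and the equivariance from $G^{Fx}_{n+1}\circ F=DF_x\circ G^x_n$.

\emph{$\Psi_x$ is a diffeomorphism.} Let $r_0\le r_1$ and let $N_x$ be the graph in (U2) over the disc of radius $r_0$. On $N_x$ we have $d_u(x,w)\le2r_0$ and $\|(\operatorname{pr}_x|_{E^u_w})^{-1}\|\le2$, and $N_x$ contains the leaf ball of radius $r_0$, because a leaf path from $x$ of length less than $r_0$ projects into the disc and so cannot leave the graph. By \eqref{eq:Psi}, for $r_0$ small and independent of $x$, $\|D(\Psi_x\circ(\epsilon_x|_{N_x})^{-1})-\mathrm{Id}\|\le\frac12$ on the disc. A $C^1$ map of a disc of radius $r_0$ that fixes $0$ and satisfies this bound is an injective local diffeomorphism whose image contains the open disc of radius $r_0/2$ (solve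 $\Psi(v)=v'$ by the contraction $v\mapsto v'+v-\Psi(v)$). Now use $\Psi_x=DF^n_{x_n}\circ\Psi_{x_n}\circ F^{-n}$. Any two points of $W^u(x)$ are carried into $N_{x_n}$ by $F^{-n}$ for large $n$, so $\Psi_x$ is an injective local diffeomorphism. Its image contains the image under $DF^n_{x_n}$ of a disc of radius $r_0/2$, which contains a disc of radius $\lambda^n/(K(1+n))$, so $\Psi_x$ is onto.

\emph{The frames.} Let $N$ be the matrix of $D\Psi_x(w)\colon E^u_w\to E^u_x$ in the frames and $N_n$ that of $D\Psi_{x_n}(w_n)$. Since $d_u(x_n,w_n)\to0$, the estimate in \eqref{eq:Psi} and the uniform continuity of the frames give $D\Psi_{x_n}(w_n)e_i(w_n)-e_i(x_n)\to0$, so $N_n\to\mathrm{Id}$. Equivariance gives $D\Psi_x(w)=DF^n_{x_n}D\Psi_{x_n}(w_n)(DF^n_{w_n})^{-1}$, in which the scalars $\lambda^{n}$ and $\lambda^{-n}$ cancel, so $N=J(\beta_n)N_nJ(\beta'_n)$. By Lemma~\ref{lem:unip}, $N=J(\beta)$, which is the last assertion.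
\end{proof}

\emph{The flow of $e_1$.} In the chart $\Psi_x$ the field $e_1$ is the constant field $e_1(x)$. By (P1) every integral curve of $e_1$ in $M$ lies in a leaf, so integral curves are unique and given by
\begin{equation}\label{eq:Phi}
\Phi_t(w)=\Psi_x^{-1}\big(\Psi_x(w)+te_1(x)\big),\qquad w\in W^u(x),\ t\in\mathbb{R}.
\end{equation}
The map $t\mapsto\Phi_t(w)$ is injective, and $F\Phi_t=\Phi_{\lambda t}F$ by \eqref{eq:frame} and uniqueness. The flow $\Phi$ is continuous on $\mathbb{R}\times M$: if $w_j\to w$, the curves $t\mapsto\Phi_t(w_j)$ are uniformly Lipschitz, and by the Arzel\`a--Ascoli theorem every subsequence has a locally uniform limit, which satisfies the integral equation of $e_1$ with initial point $w$ and so equals $t\mapsto\Phi_t(w)$.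

\emph{The height function.} Let $\zeta_x=\omega_x\circ\Psi_x\colon W^u(x)\to\mathbb{R}$. By Proposition~\ref{prop:Psi}, $d\zeta_x=\omega$ on the leaf and $\zeta_x(x)=0$. For $x,x',w$ in one leaf,
\begin{equation}\label{eq:zeta}
\zeta_{x}(w)=\zeta_x(x')+\zeta_{x'}(w),\qquad\zeta_x(\Phi_tw)=\zeta_x(w)=\zeta_{\Phi_tx}(w),\qquad\zeta_{Fx}(Fw)=\lambda\zeta_x(w).
\end{equation}
The first identity holds because both sides have differential $\omega$ in $w$ and agree at $w=x'$. The second follows from $\omega(e_1)=0$ and the first, and the third from \eqref{eq:Psi} and $\omega_{Fx}\circ DF_x=\lambda\omega_x$. By \eqref{eq:Phi}, $\zeta_x(w)=0$ if and only if $w$ lies on the $\Phi$-orbit of $x$.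

\section{The normal form}\label{sec:normal}

A skew product comes with two structures: the action of $\mathbb{T}^2$ by translations in $x$, and the fibration $\pi$. For an admissible pair both exist topologically,
\[
\rho_v(w)=h\big(h^{-1}(w)+v\big)\quad(v\in V),\qquad P=\pi\circ h^{-1}\colon M\to\mathbb{T}^2 .
\]
The maps $\rho_v$ define a free action of $V/\mathbb{Z}^2=\mathbb{T}^2$ whose orbits are the fibers of $P$. We show that $\rho$ and $P$ are $C^1$, although $h$ need not be. The method is to identify them with objects built from the derivative cocycle: $\rho$ is generated by the flows of $e^u_1$ and $e^s_1$, and $P$ is given on leaves by the height functions. The map $h$ is controlled only at large scales, where it is close to a linear map. The following lemma carries such information to all scales.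

\begin{lemma}[self-similar cocycles are linear]\label{lem:selfsim}
Let $(\mathbb{T},A,\ell)$ be $(\mathbb{T}^4,L,\ell^u_1)$ or $(\mathbb{T}^2,A_2,\bar\ell^u)$. Let $T\colon\mathbb{T}\times\mathbb{R}\to\mathbb{R}$ be continuous with
\[
T(z,s+q)=T(z,s)+T(z+s\ell,q),\qquad T(Az,\lambda s)=\lambda T(z,s).
\]
Then $T(z,s)=as$ for a constant $a$.
\end{lemma}

\begin{proof}
By the cocycle identity, $T(z+r\ell,1)=T(z,r+1)-T(z,r)$, so
\[
\int_0^sT(z+r\ell,1)\,dr=\int_s^{s+1}T(z,r)\,dr-\int_0^1T(z,r)\,dr=T(z,s)+\int_0^1\big(T(z+s\ell,q)-T(z,q)\big)dq,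
\]
and the last integral is bounded uniformly in $z$ and $s$. By Lemma~\ref{lem:avg}, $T(z,s)/s$ converges uniformly as $s\to\infty$. On $\mathbb{T}^2$ the limit is a constant $a$. On $\mathbb{T}^4$ it is $a(\pi z)$ with $a$ continuous, and the identity $T(Lz,\lambda s)/(\lambda s)=T(z,s)/s$ gives $a\circ A_2=a$. Then $a(r\bar\ell^u)=a(\lambda^{-n}r\bar\ell^u)\to a(0)$, so $a$ is constant on a dense line, hence constant. In both cases, for $s>0$,
\[
T(z,s)=s\cdot\frac{T(A^nz,\lambda^ns)}{\lambda^ns}\longrightarrow as\qquad(n\to\infty),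
\]
and $T(z,-s)=-T(z-s\ell,s)=-as$, since $T(z,0)=0$ by the cocycle identity.
\end{proof}

\subsection{The flow $\Phi$ is a translation flow}

\begin{proposition}\label{prop:flow}
After multiplying $e_1$ by a nonzero constant,
\begin{equation}\label{eq:lin}
h(z+t\ell^u_1)=\Phi_t(h(z))\qquad(z\in\mathbb{T}^4,\ t\in\mathbb{R}).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Orbits go to orbits.} The line $\mathbb{R}\ell_1^u$ is singled out in $E^u_L$ by growth: \eqref{eq:jordanL} gives
\[
L^n(a\ell^u_1+b\ell^u_2)=\lambda^n\big[(a+nbc_u/\lambda)\ell^u_1+b\ell^u_2\big],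
\]
and since $c_u\ne0$ this is $O(\lambda^n)$ only if $b=0$. Let $\tilde h$ be a lift of $h$ to $\mathbb{R}^4$. There is $h_*\in\operatorname{GL}(4,\mathbb{Z})$ with $\tilde h(z+m)=\tilde h(z)+h_*m$ for $m\in\mathbb{Z}^4$, so $\tilde h^{-1}-h_*^{-1}$ is periodic. Hence $\tilde h^{-1}$ is uniformly continuous and $|\tilde h^{-1}x-\tilde h^{-1}x'|\le K|x-x'|+K$. Let $\tilde F=\tilde hL\tilde h^{-1}$, a lift of $F$, and let $\tilde\Phi_t$ be the lifted flow, so that $\tilde F\tilde\Phi_t=\tilde\Phi_{\lambda t}\tilde F$. For $z\in\mathbb{R}^4$ put $x=\tilde h(z)$ and $v=\tilde h^{-1}\tilde\Phi_t(x)-z$. For all $n\in\mathbb{Z}$,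
\[
L^nv=\tilde h^{-1}\tilde\Phi_{\lambda^nt}(\tilde F^nx)-\tilde h^{-1}(\tilde F^nx),\qquad|\tilde\Phi_{\lambda^nt}(\tilde F^nx)-\tilde F^nx|\le\lambda^n|t|\sup|e_1|.
\]
As $n\to-\infty$ this gives $L^nv\to0$, so $v\in E^u_L$. For $n\ge0$ it gives $|L^nv|\le K\lambda^n|t|+K$, so $v\in\mathbb{R}\ell^u_1$. Thus $\tilde h^{-1}\tilde\Phi_t\tilde h(z)=z+\tau(z,t)\ell^u_1$, where $\tau$ is continuous, $\mathbb{Z}^4$-periodic in $z$, and $\tau(z,0)=0$.

\emph{The time change.} The function $\tau(z,\cdot)$ is continuous and injective, hence strictly monotone. The function $\tau(\cdot,1)$ is nowhere zero on the connected compact space $\mathbb{T}^4$, so it has constant sign and $|\tau(\cdot,1)|\ge\tau_0>0$. The group law gives $\tau(z,t+t')=\tau(z,t)+\tau(z+\tau(z,t)\ell^u_1,t')$, so $|\tau(z,\pm n)|\ge n\tau_0$ for integers $n\geq0$, and by monotonicity $|\tau(z,t)|\ge\tau_0\lfloor|t|\rfloor$. Hence $\tau(z,\cdot)$ is a homeomorphism of $\mathbb{R}$. Let $T(z,\cdot)$ be its inverse, so that $T(z,s)$ is the unique time with $\tilde\Phi_{T(z,s)}\tilde h(z)=\tilde h(z+s\ell^u_1)$.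 It is continuous: if $(z_j,s_j)\to(z,s)$, then $T(z_j,s_j)$ is bounded by the lower bound on $|\tau|$, and every limit point $t$ satisfies $\tau(z,t)=s$. Uniqueness of the time gives the cocycle identity of Lemma~\ref{lem:selfsim}. Applying $\tilde F$ to the defining relation gives $\tilde\Phi_{\lambda T(z,s)}\tilde h(Lz)=\tilde h(Lz+\lambda s\ell^u_1)$, that is, $T(Lz,\lambda s)=\lambda T(z,s)$. So $T(z,s)=as$, and $a\neq0$ because $T(z,\cdot)$ is injective. The flow of $ae_1$ is $\Phi_{at}$, so replacing $e_1$ by $ae_1$ yields \eqref{eq:lin}. The form $\omega$ is unchanged.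
\end{proof}

\subsection{The torus action is $C^1$}
Formula \eqref{eq:Phi} shows that $\Phi$ is $C^1$ inside each unstable leaf, but it says nothing in the transverse direction. The gain from \eqref{eq:lin} is that $\Phi_t$ is conjugate to a translation and so preserves the stable foliation. In a product chart it is then determined by its restriction to a single unstable plaque.

\begin{proposition}\label{prop:action}
Let $\Phi^u,\Phi^s$ be the flows of $e^u_1,e^s_1$, normalized by Proposition~\ref{prop:flow} and its stable counterpart. The map $(v,w)\mapsto\rho_v(w)$ is $C^1$ on $V\times M$, and for $v=t\ell^u_1+s\ell^s_1$ we have $\partial_t\rho_v(w)=e^u_1(\rho_vw)$ and $\partial_s\rho_v(w)=e^s_1(\rho_vw)$.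
\end{proposition}

\begin{proof}
By \eqref{eq:lin} and its stable counterpart, $\rho_v=\Phi^u_t\Phi^s_s=\Phi^s_s\Phi^u_t$. This gives the two derivatives, and by symmetry it suffices to show that $\Phi=\Phi^u$ is $C^1$ on $\mathbb{R}\times M$. Let $Q\colon O\to D_1\times D_2$ be a product chart, $O'=Q^{-1}(D_1'\times D_2')$ a smaller product with compact closure in $O$, and $\varepsilon>0$ such that $\Phi_t(O')\subset O$ for $|t|<\varepsilon$. Orbits are tangent to $E^u$, so $q_u\circ\Phi_t=q_u$ on $O'$. By \eqref{eq:lin} and Lemma~\ref{lem:leaf} for $W^s$, $\Phi_t$ maps each stable leaf homeomorphically onto a stable leaf, for the leaf topologies. By (P1) it maps each $W^s$-plaque of $O'$ into one $W^s$-plaque of $O$. Hence $q_s\circ\Phi_t=g_t\circ q_s$ on $O'$ for some map $g_t\colon D'_2\to D_2$. Fix $a_0\in D_1'$, let $\iota(b)=Q^{-1}(a_0,b)$, and let $x$ be a point of this plaque. By \eqref{eq:Phi}, $g_t(b)=q_s\big(\Psi_x^{-1}(\Psi_x(\iota(b))+te_1(x))\big)$, which is $C^1$ in $(t,b)$. So $Q\Phi_tQ^{-1}(a,b)=(a,g_t(b))$ is $C^1$ on $(-\varepsilon,\varepsilon)\times D_1'\times D_2'$.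 Finitely many sets $O'$ cover $M$, so $\Phi$ is $C^1$ on $(-\varepsilon,\varepsilon)\times M$ for some $\varepsilon>0$, and $\Phi_t=(\Phi_{t/n})^n$ extends this to all $t$.
\end{proof}

\subsection{The fibration is $C^1$}
On a leaf $z+E^u_L$ of $L$, the $\ell^u_2$-coordinate determines the projection to the base. On the corresponding leaf of $F$ the height $\zeta$ is a $C^1$ function that is constant on the same orbits and has the same scaling under the dynamics. We show that the two functions are proportional.

\begin{proposition}\label{prop:P}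
After multiplying $e_2$ by a nonzero constant,
\begin{equation}\label{eq:Pformula}
P(w)=P(x)+\zeta_x(w)\,\bar\ell^u\qquad(w\in W^u(x)).
\end{equation}
With the same normalization on $E^s$, $P$ is a $C^1$ submersion with $DP\,e^u_1=DP\,e^s_1=0$, $DP\,e^u_2=\bar\ell^u$, $DP\,e^s_2=\bar\ell^s$.
\end{proposition}

\begin{proof}
Let $\Theta(z,r)=\zeta_{h(z)}\big(h(z+r\ell^u_2)\big)$. The first identity of \eqref{eq:zeta} gives $\Theta(z,r+r')=\Theta(z,r)+\Theta(z+r\ell^u_2,r')$.

\emph{Continuity.} By the cocycle identity it suffices to treat $|r|<r_2$ for some $r_2>0$. By Lemma~\ref{lem:leaf} choose $r_2$ with $d_u(h(z),h(z+r\ell^u_2))<\varepsilon_1/2$ for $|r|<r_2$. Fix $z_0$ and a chart $O$ that contains the ball of radius $\varepsilon_1$ about $h(z_0)$. If $d(h(z),h(z_0))<\varepsilon_1/2$, the path $r\mapsto h(z+r\ell^u_2)$, $|r|<r_2$, lies in $O$ and is continuous in the leaf topology, so it lies in one plaque by (P1). Write $Q(h(z))=(a,b)$ and $Q(h(z+r\ell^u_2))=(a,b')$. Since $d\zeta_{h(z)}=\omega$,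
\[
\Theta(z,r)=\int_0^1\omega\big(DQ^{-1}_{(a,\,(1-t)b+tb')}(0,b'-b)\big)\,dt ,
\]
which is continuous in $(a,b,b')$, and these depend continuously on $(z,r)$.

\emph{Linearity.} By \eqref{eq:lin} and the second identity of \eqref{eq:zeta}, $\Theta(z+t\ell^u_1,r)=\zeta_{\Phi_th(z)}\big(\Phi_th(z+r\ell^u_2)\big)=\Theta(z,r)$. The lines $z+\mathbb{R}\ell^u_1$ are dense in the fibers of $\pi$, so $\Theta(z,r)=\bar\Theta(\pi z,r)$, where $\bar\Theta$ is a continuous cocycle over $y\mapsto y+r\bar\ell^u$. From $Fh(z+r\ell^u_2)=h(Lz+\lambda r\ell^u_2+c_ur\ell^u_1)=\Phi_{c_ur}h(Lz+\lambda r\ell^u_2)$ and \eqref{eq:zeta} we get $\lambda\Theta(z,r)=\Theta(Lz,\lambda r)$, that is, $\bar\Theta(A_2y,\lambda r)=\lambda\bar\Theta(y,r)$. By Lemma~\ref{lem:selfsim}, $\Theta(z,r)=ar$. If $a=0$, then $h(z+\ell^u_2)$ lies on the $\Phi$-orbit of $h(z)$, so $h(z+\ell^u_2)=h(z+t\ell^u_1)$ for some $t$, and $\ell^u_2-t\ell^u_1$ is a nonzero element of $E^u_L\cap\mathbb{Z}^4=0$. So $a\ne0$. Replacing $e_2$ by $ae_2$ divides $\omega$, $\zeta$ and $\Theta$ by $a$,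 and then $\Theta(z,r)=r$.

Let $x=h(z)$ and $w\in W^u(x)$. By Lemma~\ref{lem:leaf}, $w=h(z+r\ell^u_2+t\ell^u_1)=\Phi_th(z+r\ell^u_2)$ for some $r,t$. Then $\zeta_x(w)=\Theta(z,r)=r$ and $P(w)=\pi z+r\bar\ell^u$, which is \eqref{eq:Pformula}. So $P$ is $C^1$ along $W^u$ with continuous derivative $v\mapsto\omega(v)\bar\ell^u$. By symmetry it is $C^1$ along $W^s$ with derivative $v\mapsto\omega^s(v)\bar\ell^s$, where $\omega^s$ is the corresponding form on $E^s$. By (P2), $P$ is $C^1$, with the stated values on the frames.
\end{proof}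

We call frames as in \eqref{eq:frame} \emph{normalized} if the conclusions of Propositions~\ref{prop:flow} and~\ref{prop:P} hold for them. Any frames become normalized after multiplication by nonzero constants. A change $e_2\mapsto e_2+be_1$ with $b$ continuous keeps $e_1$ and $\omega$, so it keeps the frames normalized.

\subsection{Proof of Theorem~\ref{thm:normal}}
We now have a free $C^1$ action of $\mathbb{T}^2$ whose orbits are the fibers of a $C^1$ submersion. A $C^1$ section of $P$ trivializes it. The section $s_0(y)=h(0,y)$ is only continuous, and we replace it by a $C^1$ section of the form $\rho_{\eta}s_0$ with $\eta$ valued in $V$, so that \eqref{eq:shear} applies.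

\emph{A $C^1$ section.} Cover $\mathbb{T}^2$ by finitely many discs $B_i$ with $C^1$ sections $s_i\colon B_i\to M$ of the submersion $P$. The map $h^{-1}s_i$ has the form $y\mapsto(\eta_i(y),y)$, and we lift its first component over the disc to a continuous $\eta_i\colon B_i\to V$. Thus $s_i=\rho_{\eta_i}s_0$. For any $C^1$ section $s$ over an open set $B$, the $C^1$ map $(v,y)\mapsto\rho_vs(y)$ on $V\times B$ has invertible derivative: the $v$-derivatives are $e^u_1,e^s_1$, which span $\ker DP$, and $DP$ maps the $y$-derivatives to a basis because $P(\rho_vs(y))=y$. Apply this to $s_j$. For $y_0\in B_i\cap B_j$, the map has a $C^1$ local inverse near $\big((\eta_i-\eta_j)(y_0),y_0\big)$. Since $s_i(y)=\rho_{(\eta_i-\eta_j)(y)}s_j(y)$ and $\eta_i-\eta_j$ is continuous, $\eta_i-\eta_j$ is near $y_0$ the first component of the local inverse applied to $s_i$. So $\eta_i-\eta_j$ is $C^1$ on $B_i\cap B_j$. Let $\chi_i$ be a smooth partition of unity with $\operatorname{supp}\chi_i\subset B_i$, and put $\eta=\sum_i\chi_i\eta_i\colon\mathbb{T}^2\to V$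 and $s_*=\rho_\eta s_0$. On $B_j$ we have $\eta=\eta_j+\sum_i\chi_i(\eta_i-\eta_j)$, so $s_*=\rho_{\sum_i\chi_i(\eta_i-\eta_j)}s_j$ is $C^1$.

\emph{The conjugacy.} Define $k(x,y)=\rho_xs_*(y)=h(x+\eta(y),y)$. Then $k=hS_\eta^{-1}$ is a bijection, and it is $C^1$ with invertible derivative, hence a $C^1$ diffeomorphism $\mathbb{T}^4\to M$ with $h=kS_\eta$ and $P\circ k=\pi$. By \eqref{eq:shear}, $k^{-1}Fk=S_\eta LS_\eta^{-1}=F_\varphi$ with $\varphi=A_1\eta-\eta\circ A_2$. The map $k^{-1}Fk$ is $C^1$, and $\varphi$ is a continuous lift of $y\mapsto(\text{first component of }F_\varphi(0,y))-Cy$, so $\varphi$ is $C^1$.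

\emph{The Jordan data.} Take normalized frames and let $\hat e_i=(Dk)^{-1}e^u_i\circ k$. Since $k(x+t\ell^u_1,y)=\Phi^u_tk(x,y)$, we have $\hat e_1=(\ell^u_1,0)$. Since $D\pi\,\hat e_2=DP\,e^u_2=\bar\ell^u$, we have $\hat e_2=(\xi,\bar\ell^u)$ with $\xi\colon\mathbb{T}^4\to V$ continuous. Transporting the relation for $DF\,e^u_2$ in \eqref{eq:frame} by $k$ gives
\[
\big(A_1\xi+C\bar\ell^u+\partial_u\varphi\circ\pi,\ \lambda\bar\ell^u\big)=\lambda\big(\xi\circ F_\varphi,\ \bar\ell^u\big)+\alpha_u\circ k\cdot(\ell^u_1,0).
\]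
By \eqref{eq:cu} the $\ell^u_1$-component is $\alpha_u\circ k=c_u+\partial_u\varphi_u\circ\pi+\lambda(\xi_u-\xi_u\circ F_\varphi)$. Compose with $S_\eta$ and use $kS_\eta=h$, $\pi S_\eta=\pi$, $F_\varphi S_\eta=S_\eta L$:
\[
\alpha_u\circ h=c_u+\partial_u\varphi_u\circ\pi+\psi\circ L-\psi,\qquad\psi=-\lambda\,\xi_u\circ S_\eta .
\]
On the stable side, with the same $k$ and $\varphi$, we have $(Dk)^{-1}e^s_1\circ k=(\ell^s_1,0)$ and $(Dk)^{-1}e^s_2\circ k=(\xi',\bar\ell^s)$, and the $\ell^s_1$-component of the relation for $DF\,e^s_2$ is $\alpha_s\circ k=c_s+\partial_s\varphi_s\circ\pi+\lambda^{-1}(\xi'_s-\xi'_s\circ F_\varphi)$. Composing with $S_\eta$ shows that $\alpha_s\circ h-c_s-\partial_s\varphi_s\circ\pi$ is a coboundary over $L$. The normalization multiplied the original $\alpha_u,\alpha_s$ by nonzero constants only, so the classes are as claimed. \hfill$\square$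

\begin{remark}
The maps $\rho$, $P$, and hence $k$ and $\varphi$, are defined without reference to the frames, and the last computation applies to any frames satisfying \eqref{eq:frame}. So the proof also shows that for an admissible pair the classes $[\alpha^F_u]$ and $[\alpha^F_s]$ do not depend on the framing.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Apply Sections~\ref{sec:fol} and~\ref{sec:normal} to $(f,h_f)$ and $(g,h_g)$, and mark the objects by $f$ and $g$; all frames are normalized. Put $\Delta=\varphi^f-\varphi^g$, which is $C^1$, and $\delta=\eta^f-\eta^g$. By Theorem~\ref{thm:normal},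
\begin{equation}\label{eq:factor}
H=k_fS_{\eta^f}S_{\eta^g}^{-1}k_g^{-1}=k_f\circ S_\delta\circ k_g^{-1},\qquad A_1\delta-\delta\circ A_2=\Delta .
\end{equation}
Composition with the conjugacy $h_g$ carries classes over $g$ bijectively to classes over $L$, and $Hh_g=h_f$. With Theorem~\ref{thm:normal}, Lemma~\ref{lem:const} and Lemma~\ref{lem:coh}(b) we obtain
\begin{equation}\label{eq:chain}
\begin{aligned}
{[\alpha^f_u\circ H]}=[\alpha^g_u]\ \text{over }g
&\iff[c_u+\partial_u\varphi^f_u\circ\pi]=[c_u+\partial_u\varphi^g_u\circ\pi]\ \text{over }L\\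
&\iff\partial_u\Delta_u\ \text{is a coboundary over }A_2\\
&\iff\partial_u\delta_u\ \text{exists and is continuous,}
\end{aligned}
\end{equation}
and the same chain holds with $s$ in place of $u$.

\subsection{Parts (1) and (2)}
If the full Jordan data coincide, then $\delta$ is $C^1$ by \eqref{eq:chain} and Lemma~\ref{lem:coh}(c). Then $S_\delta$ is a $C^1$ diffeomorphism with inverse $S_{-\delta}$, and $H$ is a $C^1$ diffeomorphism by \eqref{eq:factor}. This proves (1).

We prove (2) for $u$; the proof for $s$ is obtained by exchanging $u$ and $s$ and replacing $\lambda$ by $\lambda^{-1}$. Suppose that the unstable data coincide. By \eqref{eq:chain} and Lemma~\ref{lem:coh}(a), $\partial_u\delta$ exists and is continuous. Since $\pi k_g^{-1}=P_g$, we have $S_\delta k_g^{-1}(w)=k_g^{-1}(w)-\big(\delta(P_g(w)),0\big)$. Along an unstable leaf the base point moves only in the direction $\bar\ell^u$: by \eqref{eq:Pformula}, $\delta(P_g(w))=\delta\big(P_g(x)+\zeta^g_x(w)\bar\ell^u\big)$ for $w\in W^u_g(x)$. So $\delta\circ P_g$ is $C^1$ along $W^u_g$,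 with continuous derivative $v\mapsto\omega^g(v)\,\partial_u\delta(P_g(w))$. As $k_f$ and $k_g^{-1}$ are $C^1$, $H$ is $C^1$ along $W^u_g$ with $D^uH$ continuous.

Conversely, let $H$ be $C^1$ along $W^u_g$ with $D^uH$ continuous. By Lemma~\ref{lem:leaf} and (P1), $H$ maps a small leaf neighborhood of $x$ into a $W^u_f$-plaque, so $D^uH$ maps $E^u_g(x)$ into $E^u_f(Hx)$. By \eqref{eq:lin} for $f$ and $g$, $H\Phi^g_t=\Phi^f_tH$, so $D^uH\,e^g_1=e^f_1\circ H$. Since $P_f\circ H=\pi h_f^{-1}h_fh_g^{-1}=P_g$, Proposition~\ref{prop:P} gives $DP_f\,D^uH\,e^g_2=\bar\ell^u$, so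
\begin{equation}\label{eq:DH}
D^uH\,e^g_1=e^f_1\circ H,\qquad D^uH\,e^g_2=e^f_2\circ H+\beta\,e^f_1\circ H
\end{equation}
with $\beta$ continuous. Apply $D^uH\,Dg=Df\,D^uH$ to $e^g_2(x)$. At the point $x'=Hgx=fHx$ the left side is $\lambda e^f_2(x')+\big[\lambda\beta(gx)+\alpha^g_u(x)\big]e^f_1(x')$ and the right side is $\lambda e^f_2(x')+\big[\alpha^f_u(Hx)+\lambda\beta(x)\big]e^f_1(x')$. Hence
\begin{equation}\label{eq:beta}
\alpha^f_u\circ H-\alpha^g_u=\lambda(\beta\circ g-\beta),
\end{equation}
and the unstable data coincide. Finally, if $H$ is $C^1$, it is $C^1$ along both foliations with continuous leafwise derivatives, so the full data coincide; the converse is (1).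

\subsection{Part (3)}
By \eqref{eq:DH}, $DH$ is determined by the frames and by $\beta$, and $\beta$ solves the cohomological equation \eqref{eq:beta}. We first choose Lipschitz frames, which makes the left side of \eqref{eq:beta} Lipschitz, and then show that $\beta$ is Lipschitz.

\begin{lemma}\label{lem:lip}
Let $(F,h)$ be admissible. There are normalized frames for which $e^u_i,e^s_i,\alpha_u,\alpha_s$ are Lipschitz.
\end{lemma}

\begin{proof}
By symmetry we treat $E^u$. Start from normalized frames and let $\tilde\omega_x=\omega_x\circ\operatorname{pr}_x$, a linear form on $\mathbb{R}^4$. We claim that for $x,w$ in one leaf of $W^u$ or of $W^s$, at leaf distance $d'$, there is a linear map $I\colon E^u_x\to E^u_w$ with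
\begin{equation}\label{eq:hol}
Ie_1(x)=e_1(w),\qquad\omega_w\circ I=\omega_x,\qquad\|I-\operatorname{pr}_w|_{E^u_x}\|\le Kd'.
\end{equation}
This suffices to show that $e_1$ and $\tilde\omega$ are Lipschitz. Indeed $e_1(w)-e_1(x)=(I-\operatorname{pr}_w)e_1(x)+(\operatorname{pr}_w-\operatorname{pr}_x)e_1(x)$, and $\tilde\omega_x-\tilde\omega_w=\omega_w(I-\operatorname{pr}_w)\operatorname{pr}_x+\omega_w\operatorname{pr}_w(\operatorname{pr}_x-\operatorname{pr}_w)$. All four terms are bounded by $Kd'$, and (P3) applies.

On an unstable leaf take $I=D\Psi_w(x)$; this is Proposition~\ref{prop:Psi}. On a stable leaf we build $I$ from forward iterates. Put $x^n=F^nx$, $w^n=F^nw$ and $I^{xw}_n=(DF^n_w)^{-1}\operatorname{pr}_{w^n}DF^n_x$ on $E^u_x$. Then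
\[
I^{xw}_{n+1}-I^{xw}_n=(DF^n_w)^{-1}\big[(DF_{w^n})^{-1}\operatorname{pr}_{w^{n+1}}DF_{x^n}-\operatorname{pr}_{w^n}\big]DF^n_x .
\]
For $v\in E^u_{x^n}$ let $v'=\operatorname{pr}_{w^n}v$. Then $|v-v'|$ and $|DF_{x^n}v-DF_{w^n}v'|$ are at most $Kd_s(x^n,w^n)|v|$, because $\operatorname{pr}$ and $DF$ are Lipschitz, and $(DF_{w^n})^{-1}\operatorname{pr}_{w^{n+1}}DF_{w^n}v'=v'$. So the bracket maps $E^u_{x^n}$ to $E^u_{w^n}$ with norm at most $Kd_s(x^n,w^n)$. By \eqref{eq:growth}, $\|I^{xw}_{n+1}-I^{xw}_n\|\le K(1+n)^3\lambda^{-n}\lambda^{-n}\lambda^nd_s(x,w)$, which is summable. The limit $I^{xw}$ satisfies the estimate in \eqref{eq:hol}, since $I^{xw}_0=\operatorname{pr}_w$. From $DF_wI^{xw}_{n+1}=I^{FxFw}_nDF_x$ we get $I^{xw}=(DF^n_w)^{-1}I^{x^nw^n}DF^n_x$. The matrix of $I^{x^nw^n}$ in the frames tends to $\mathrm{Id}$, by the estimate and the uniform continuity of the frames. By Lemma~\ref{lem:unip} the matrix of $I^{xw}$ is $J(\beta)$, which gives the first two relations in \eqref{eq:hol}.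

Let $a_x\in\mathbb{R}^4$ be the vector with $\tilde\omega_x=\langle a_x,\cdot\rangle$. It is Lipschitz in $x$ and nowhere zero, and it lies in $E^u_x$ because $\tilde\omega_x$ vanishes on $(E^u_x)^\perp$. The field $e_2'=a/|a|^2$ is Lipschitz and $\omega(e'_2)=1$, so $e'_2=e_2+be_1$ with $b$ continuous, and $(e_1,e'_2)$ is a normalized frame. Its off-diagonal function is
\[
\alpha'(x)=\big\langle DF_xe'_2(x)-\lambda e'_2(Fx),\,e_1(Fx)\big\rangle\big/|e_1(Fx)|^2 ,
\]
which is Lipschitz.
\end{proof}

Let $H$ be $C^1$, hence Lipschitz, and use the frames of Lemma~\ref{lem:lip} for $f$ and $g$. Then \eqref{eq:DH} and \eqref{eq:beta} hold with $\beta$ continuous, and $\vartheta:=\beta\circ g-\beta=\lambda^{-1}(\alpha^f_u\circ H-\alpha^g_u)$ is Lipschitz. For $w\in W^s_g(x)$, subtract the identities $\beta(g^N\cdot)-\beta(\cdot)=\sum_{n<N}\vartheta(g^n\cdot)$ at $x$ and at $w$. Since $\beta$ is uniformly continuous and $d(g^Nx,g^Nw)\to0$,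
\[
\beta(x)-\beta(w)=-\sum_{n\ge0}\big(\vartheta(g^nx)-\vartheta(g^nw)\big),\qquad|\beta(x)-\beta(w)|\le K\sum_{n\ge0}(1+n)\lambda^{-n}d_s(x,w).
\]
For $w\in W^u_g(x)$, the identity $\beta(\cdot)-\beta(g^{-N}\cdot)=\sum_{n=1}^N\vartheta(g^{-n}\cdot)$ gives $\beta(x)-\beta(w)=\sum_{n\ge1}\big(\vartheta(g^{-n}x)-\vartheta(g^{-n}w)\big)$ and the same bound with $d_u$. By (P3), $\beta$ is Lipschitz. So $DH$ maps the Lipschitz frame of $E^u_g$ to the Lipschitz vector functions on the right of \eqref{eq:DH}, and the same argument applies to $E^s_g$. Let $\mathcal{E}(x)$ be the $4\times4$ matrix whose columns are the four frame vectors of $g$ at $x$, and $\mathcal{E}'(x)$ the matrix of their images under $DH_x$. Both are Lipschitz, and $\mathcal{E}$ is invertible on the compact space $M$, so $\mathcal{E}^{-1}$ is Lipschitz. Hence $DH=\mathcal{E}'\mathcal{E}^{-1}$ is Lipschitz. This proves (3) and completes the proof of Theorem~\ref{thm:main}. \hfill$\square$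

\begin{thebibliography}{9}
\bibitem{DeWitt} Jonathan DeWitt, \emph{Periodic data rigidity of Anosov automorphisms with Jordan blocks}, arXiv:2210.16702 (2022).
\end{thebibliography}
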